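\title{Regularity and failure of normal crossings for the unitary Rapoport--Zink spaces $\widetilde{\mathcal N}^{[r]}_n$}

\begin{abstract}
Let $F/F_0$ be an unramified quadratic extension of $p$-adic fields, $p$ odd. The formal scheme $\widetilde{\mathcal N}^{[r]}_n$ parametrizes a hermitian formal module $Y$ of signature $(1,n-1)$ and type $r$, a principally polarized one $X$ of signature $(1,n)$, and an isogeny $Y\times\mathcal E\to X$, where $\mathcal E$ is a fixed module of signature $(0,1)$. We ask whether it is regular with special fiber a tame divisor with normal crossings. We prove that it is always regular, and that its special fiber is a tame normal crossings divisor if and only if $r$ is even or $r=1$. For odd $r$ with $3\le r\le n$ normal crossings fails, with any multiplicities, at each point where $\mathcal E\to X$ induces zero on Lie algebras, and such points exist.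
\end{abstract}

\section{Introduction}\label{sec:intro}

\subsection{The spaces}
Let $p$ be an odd prime, $F_0$ a finite extension of $\mathbb Q_p$ with ring of integers $O$, uniformizer $\varpi$ and residue field $\mathbb F_q$. Let $F/F_0$ be the unramified quadratic extension, with conjugation $a\mapsto\bar a$, and let $\breve F$ be the completion of the maximal unramified extension of $F$. Put $W=O_{\breve F}$, let $k$ be its residue field and $\sigma$ the Frobenius automorphism of $W$ over $O$. For a scheme $S$ over $\operatorname{Spf}W$ put $\bar S=S\times_{\operatorname{Spf}W}\operatorname{Spec}k$.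

A \emph{strict formal $O$-module} over $S$ is a formal $p$-divisible group $H$ with an action of $O$ that induces the structure map $O\to\mathcal O_S$ on $\operatorname{Lie}H$; its \emph{relative height} is $h$ if $H[\varpi]$ has order $q^h$. A \emph{polarization} is an $O$-linear isogeny $\lambda\colon H\to H^\vee$ to the dual strict module \cite{Faltings} with $\lambda^\vee=-\lambda$. For $0\le r\le n$, a \emph{hermitian module of signature $(1,n-1)$ and type $r$} over $S$ is a triple $(Y,\iota,\lambda)$ where
\begin{itemize}
\item $Y$ is a strict formal $O$-module of relative height $2n$ and dimension $n$;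
\item $\iota\colon O_F\to\operatorname{End}(Y)$ extends the action of $O$, and $\iota(a)$ has characteristic polynomial $(T-a)(T-\bar a)^{n-1}$ on $\operatorname{Lie}Y$ (the Kottwitz condition);
\item $\lambda$ is a polarization whose Rosati involution induces conjugation on $O_F$, with $\ker\lambda\subset Y[\varpi]$ of order $q^{2r}$.
\end{itemize}
The type measures how far $\lambda$ is from principal: type $0$ means that $\lambda$ is an isomorphism, type $n$ that $\ker\lambda=Y[\varpi]$. Fix such a triple $(\mathbb Y,\iota_{\mathbb Y},\lambda_{\mathbb Y})$ over $k$ that is supersingular, that is, isoclinic of slope $\frac12$. The Rapoport--Zink space $\mathcal N_n^{[r]}$ represents the functor that sends $S$ to the set of isomorphism classes of $(Y,\iota,\lambda,\rho)$, with $(Y,\iota,\lambda)$ as above and $\rho\colon Y\times_S\bar S\to\mathbb Y\times_k\bar S$ an $O_F$-linear quasi-isogeny of height $0$ with $\rho^*\lambda_{\mathbb Y}=\lambda_{\bar S}$. Put $\mathcal N_n=\mathcal N_n^{[0]}$. It is known that $\mathcal N_n^{[r]}$ is regular, formally locally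 of finite type and of relative dimension $n-1$ over $\operatorname{Spf}W$, and that the spaces of type $0$ such as $\mathcal N_{n+1}$ are formally smooth.

Let $\mathcal E$ be the strict formal $O$-module over $\operatorname{Spf}W$ of relative height $2$ and dimension $1$ with $O_F$-action of signature $(0,1)$ (so $a$ acts on $\operatorname{Lie}\mathcal E$ by $\bar a$) and principal polarization $\lambda_{\mathcal E}$. Let $\mathbb E$ be its special fiber and $\rho_{\mathcal E}$ the canonical framing. Multiplying by $\mathcal E$ turns signature $(1,n-1)$ into $(1,n)$, so it relates level $n$ to level $n+1$. Put $\varepsilon=0$ for $r$ even and $\varepsilon=1$ for $r$ odd. Let $\mathbb X$ be the framing object of $\mathcal N_{n+1}$ and fix an $O_F$-linear isogeny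
\[
\alpha\colon\mathbb Y\times\mathbb E\to\mathbb X,\qquad \ker\alpha\subset(\mathbb Y\times\mathbb E)[\varpi],\qquad \alpha^*\lambda_{\mathbb X}=\lambda_{\mathbb Y}\times\varpi^\varepsilon\lambda_{\mathbb E}.
\]
The factor $\varpi^\varepsilon$ makes the type $r+\varepsilon$ of the source even, and a pullback of a principal polarization has even type (Section~\ref{sub:cycle}). The space $\widetilde{\mathcal N}_n^{[r]}$ is the closed formal subscheme of $\mathcal N_n^{[r]}\times_{\operatorname{Spf}W}\mathcal N_{n+1}$ on which the quasi-isogeny $\rho_X^{-1}\circ\alpha\circ(\rho_Y\times\rho_{\mathcal E})$ lifts to an isogeny $\widetilde\alpha\colon Y\times\mathcal E_S\to X$. Equivalently, it is the fiber product over $\mathcal N_{n+1}^{[r+\varepsilon]}$ of the closed immersion $\mathcal N_n^{[r]}\to\mathcal N_{n+1}^{[r+\varepsilon]}$, $Y\mapsto(Y\times\mathcal E_S,\lambda\times\varpi^\varepsilon\lambda_{\mathcal E})$, and the projection from the space $\mathcal N_{n+1}^{[r+\varepsilon,0]}$ at parahoric level.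

\subsection{The problem and the answer}
The following problem comes from \cite{LRZ}.

\medskip
\noindent\textbf{Problem.} \emph{Let $n\ge1$ and $0\le r\le n$. Is $\widetilde{\mathcal N}_n^{[r]}$ regular, with special fiber a tame divisor with normal crossings? That is, does the complete local ring at every $x\in\widetilde{\mathcal N}_n^{[r]}(k)$ have a regular system of parameters $X_1,\dots,X_n$ with $\varpi=X_1^{m_1}\cdots X_n^{m_n}$, where the $m_i$ are integers $\ge0$ and every nonzero $m_i$ is prime to $p$?}
\medskip

The equation says that near $x$ the branches of the special fiber are smooth and meet transversally, the branch $X_i=0$ having multiplicity $m_i$. The first cases point to a positive answer. For $r=0$ the isogeny $\alpha$ has degree $1$, so $X=Y\times\mathcal E_S$, the space is $\mathcal N_n$, and $\varpi=X_1$. For every even $r$ all $m_i$ are $0$ or $1$ (Corollary~\ref{cor:even}). For $n=r=1$ the local rings are discrete valuation rings with $\varpi=X_1^{q+1}$ (Section~\ref{sec:example}); so multiplicities do occur, and $q+1$ is prime to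 $p$. One would guess that larger odd $r$ combine these two patterns. They do not.

\begin{theorem}\label{thm:main}
Let $n\ge1$ and $0\le r\le n$. For $x\in\widetilde{\mathcal N}_n^{[r]}(k)$ let $R$ be the complete local ring at $x$ and $\mathfrak m_R$ its maximal ideal.
\begin{enumerate}
\item[(1)] $\widetilde{\mathcal N}_n^{[r]}$ is regular of dimension $n$.
\item[(2)] If $r$ is even, then at every $x$ there are a regular system of parameters $X_1,\dots,X_n$ of $R$ and a subset $I\subset\{1,\dots,n\}$ with $\varpi=\prod_{i\in I}X_i$.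
\item[(3)] Let $r$ be odd, and let $\Sigma$ be the set of $x$ at which $\operatorname{Lie}(\widetilde\alpha|_{\mathcal E})\colon\operatorname{Lie}\mathbb E\to\operatorname{Lie}X_x$ vanishes. Then $\Sigma\ne\emptyset$. If $x\notin\Sigma$, then $\varpi=\prod_{i\in I}X_i$ as in \textup{(2)}.
\item[(4)] If $r=1$ and $x\in\Sigma$, then $\varpi=X_1^{q+1}$ or $\varpi=X_1^{q+1}X_2$ for part of a regular system of parameters.
\item[(5)] If $r\ge3$ is odd and $x\in\Sigma$, there is no regular system of parameters of $R$ with $\varpi=\prod_iX_i^{m_i}$, whatever the $m_i\ge0$. Moreover $\varpi$ has a divisor $x_2\in\mathfrak m_R^q$ such that $R/x_2$ is reduced, and is a normal domain if $r\ge5$.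
\end{enumerate}
Hence the Problem has a positive answer if and only if $r$ is even or $r=1$.
\end{theorem}

The first negative case is $n=r=3$, and tameness plays no part in the failure. For $r=1$ the multiplicities lie in $\{0,1,q+1\}$, and $q+1$ occurs precisely at the points of $\Sigma$.

\subsection{Outline of the proof}
Forget that the source of $\widetilde\alpha$ is a product and deform an arbitrary isogeny $\alpha\colon U\to X$ with $\alpha^*\lambda_X=\lambda_U$. There is a cycle $U\to X\to U^\vee\to U$ with composite $\varpi$. On the rank-one parts of the three Lie algebras its arrows are scalars $x_1,x_2,x_3$ with $x_1x_2x_3=\varpi$, and the nonunits among them are part of a regular system of parameters of the deformation ring $\mathcal O$ (Section~\ref{sec:pairs}). For even $r$ the factor $\mathcal E$ splits off from $X$, and this settles the case. For odd $r$ the condition that $U$ be a product is a single equation $f=0$ in $\mathcal O$, which crystalline theory computes modulo $\varpi$ and terms of degree $q$ (Section~\ref{sec:divisor}). Outside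 $\Sigma$ the equation is transversal to the $x_i$. On $\Sigma$ it is $x_2$ itself to this order, so $R=\mathcal O/f$ is regular, but $x_2$ falls into $\mathfrak m_R^q$ (Section~\ref{sec:regular}). Everything then depends on the hypersurface $x_2=0$ in $\operatorname{Spec}R$. We do not compute its equation; we show that it is regular outside a regular subscheme $V(\mathfrak q)$ of codimension $t=\frac{r+1}2$ (Section~\ref{sec:x2}). For $t\ge2$ no monomial of degree $\ge3$ has so small a singular locus (Section~\ref{sec:fiber}). Section~\ref{sec:nonempty} constructs points of $\Sigma$, and Section~\ref{sec:example} runs the argument by hand for $n=r=1$.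

\section{Crystals, Dieudonn\'e modules and regular local rings}\label{sec:background}

The theory in Sections~\ref{sub:crystal}--\ref{sub:dieudonne} is that of Messing and Zink for $F_0=\mathbb Q_p$; in general see \cite{ACZ}, and \cite{Faltings} for duality. All modules below are isoclinic of slope $\frac12$ over $k$, so they and their duals are formal. All local rings are local $W$-algebras with residue field $k$, except localizations at primes. A module over a complete local ring $A$ means a module over $\operatorname{Spf}A$.

\subsection{Rigidity}\label{sub:rigid}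
Let $A$ be artinian and $H_1,H_2$ strict formal $O$-modules over $A$. A homomorphism $\phi\colon H_{1,k}\to H_{2,k}$ has at most one lift to $A$, and a quasi-isogeny has exactly one lift as a quasi-isogeny. So \emph{an identity between homomorphisms over $A$ holds once it holds over $k$}, and the complete local rings of our spaces pro-represent the deformation functors of the objects without framings; they are noetherian, since the spaces are formally locally of finite type. A lift of an isogeny is an isogeny of the same degree. The condition that $\phi$ lift is closed: some $\varpi^N\phi$ lifts, and $\phi$ lifts if and only if that lift kills the finite locally free group $H_1[\varpi^N]$.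

\subsection{The crystal}\label{sub:crystal}
A \emph{thickening} is a surjection $A'\to A$ of artinian local rings whose kernel $\mathfrak a$ has $\mathfrak a^2=0$, or a surjection $A'\to k$ with $A'$ a $k$-algebra and $\mathfrak a^q=0$. An $O$-pd-structure on $\mathfrak a$ is a map $\gamma\colon\mathfrak a\to\mathfrak a$ with
\[
\varpi\gamma(x)=x^q,\qquad \gamma(ax)=a^q\gamma(x),\qquad \gamma(x+y)=\gamma(x)+\gamma(y)+\sum_{0<i<q}\varpi^{-1}\tbinom qi x^iy^{q-i}.
\]
Since $\mathfrak a^q=0$ in both cases, $\gamma=0$ is such a structure, and it is nilpotent. This is where the exponent $q$ enters. A morphism of thickenings is a commutative square of local homomorphisms.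

To a strict formal $O$-module $H$ over $A$ and a thickening $A'\to A$ is attached a free $A'$-module $D(H)_{A'}$ whose rank is the relative height. It is functorial in $H$ and compatible with base change along morphisms of thickenings. In particular $D(H)_{A'}\otimes A=D(H)_A$, and $D(H')_{A'}=D(H)_{A'}$ for a lift $H'$ of $H$ to $A'$. There is a surjection $D(H)_A\to\operatorname{Lie}H$; its kernel $\operatorname{Fil}$ is the Hodge filtration. Lifts of $H$ to $A'$ correspond to lifts of $\operatorname{Fil}$ to a direct summand of $D(H)_{A'}$, and a homomorphism lifts to given lifts if and only if it respects the lifted filtrations.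

Let $A$ be a $k$-algebra with $\mathfrak m_A^q=0$ and $H$ a module over $A$. The morphisms $(A\to A)\to(A\to k)\leftarrow(k\to k)$ give
\[
D(H)_A=D(H_k)_k\otimes_kA ,
\]
the \emph{constant trivialization}. It is compatible with local $k$-algebra maps $A\to B$, and $D(\phi)_A=D(\phi_k)_k\otimes1$ for every homomorphism $\phi$ over $A$. Elements $v\otimes1$ are called \emph{constant}. The whole deformation is then carried by the varying filtration.

For a complete noetherian local ring $A$ put $D(H)_A=\varprojlim_jD(H)_{A/\mathfrak m^j}$. If $A'\to A$ is a surjection of such rings with square-zero kernel, the statements above apply to the thickenings $A'/\mathfrak m_{A'}^j\to A/\mathfrak m_A^j$ and pass to the limit; local homomorphisms induce morphisms of these truncations, and $\operatorname{Hom}(\mathcal O,A')=\varprojlim_j\operatorname{Hom}(\mathcal O,A'/\mathfrak m^j)$ for $\mathcal O$ complete.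

\subsection{Duality and the grading}\label{sub:duality}
There is a perfect pairing $(\ ,\ )$ of $D(H)$ with $D(H^\vee)$ such that $(\phi x,y)=(x,\phi^\vee y)$ and $\operatorname{Fil}(H^\vee)=\operatorname{Fil}(H)^\perp$. A polarization gives the alternating form $\langle x,y\rangle_\lambda=(x,\lambda y)$. Since $F/F_0$ is unramified, $O_F\otimes_OW=W\times W$, so an $O_F$-action gives gradings $D=D_0\oplus D_1$ and $\operatorname{Lie}=\operatorname{Lie}_0\oplus\operatorname{Lie}_1$, with $a$ acting by $a$ in index $0$ and by $\bar a$ in index $1$. Signature $(1,m-1)$ means that $\operatorname{Lie}_0$ has rank $1$ and $\operatorname{Lie}_1$ has rank $m-1$; both $D_i$ have rank $m$. We let $a$ act on $H^\vee$ by $\iota(\bar a)^\vee$, which makes $\lambda$ linear over $O_F$. From $(\iota(a)x,y)=(x,\iota(a)^\vee y)$ we see that $D_0(H)$ is paired with $D_1(H^\vee)$ and $D_1(H)$ with $D_0(H^\vee)$. Thus $\operatorname{Fil}_0(H^\vee)=\operatorname{Fil}_1(H)^\perp$ has corank $1$, and $H^\vee$ again has signature $(1,m-1)$.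

\subsection{Frobenius}\label{sub:frob}
Suppose $\varpi=0$ in $S$, and let $(\cdot)^{(q)}$ be base change along $s\mapsto s^q$. There is a functorial $S$-linear map $\mathsf F\colon D(H)_S^{(q)}\to D(H)_S$ that kills $\operatorname{Fil}^{(q)}$ and induces a \emph{split injection} $\operatorname{Lie}(H)^{(q)}\to D(H)_S$. Indeed, let $(P,Q,\mathsf F,\mathsf V^{-1})$ be the display of $H$, with normal decomposition $P=T\oplus L$, $Q=I_ST\oplus L$, so that $D(H)_S=P/I_SP$ and $\operatorname{Lie}H=P/Q$. Then $\mathsf F\oplus\mathsf V^{-1}\colon T\oplus L\to P$ is a Frobenius-linear isomorphism and $\mathsf F|_L=\varpi\mathsf V^{-1}|_L$; reduce modulo $I_S$. As $\bar a^q\equiv a\bmod\varpi$ for $a\in O_F$, the map interchanges indices: $\mathsf F\colon\operatorname{Lie}_1^{(q)}\to D_0$.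

\subsection{Dieudonn\'e modules}\label{sub:dieudonne}
Over $k$, modules $H$ correspond to free $W$-modules $M(H)$ with a $\sigma$-linear $\mathsf F$ and a $\sigma^{-1}$-linear, topologically nilpotent $\mathsf V$ such that $\mathsf F\mathsf V=\mathsf V\mathsf F=\varpi$. One has $D(H)_k=M/\varpi M$ and $\operatorname{Lie}H=M/\mathsf VM$; both operators interchange $M_0$ and $M_1$; an isogeny of degree $q^\ell$ gives an inclusion of colength $\ell$; and, after normalization, $\langle\mathsf Fx,y\rangle=\sigma\langle x,\mathsf Vy\rangle$ for the form of a polarization. Put $N(H)=M(H)[1/\varpi]$. For lattices $L,L'$ in the same space, $[L:L']$ is the length of $L/L'$ if $L'\subset L$, extended additively. For a lattice $L\subset N_i$ let $L^\perp\subset N_{1-i}$ be the dual lattice $\{z:\langle L,z\rangle\subset W\}$; then $[L'^\perp:L^\perp]=[L:L']$.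

\subsection{The module $\mathcal E$}\label{sub:E}
Here $\operatorname{Lie}_0=0$, so $\operatorname{Fil}_0=D_0$ and $\operatorname{Fil}_1=0$. For $M=M(\mathbb E)$ this gives $\mathsf VM_1=M_0$ and $\mathsf VM_0=\varpi M_1$; applying $\mathsf F$ gives $\mathsf FM_0=\varpi M_1$ and $\mathsf FM_1=M_0$. Fix a generator $\xi_1$ of $M_1$. Then $\xi_0=\mathsf F\xi_1$ generates $M_0$, and $\langle\xi_0,\xi_1\rangle_{\lambda_{\mathbb E}}\in W^\times$. For a thickening $S'\to S$ of $k$-algebras we write $\xi_i$ also for the images in $D(\mathcal E_S)_{S'}=D(\mathbb E)_k\otimes_kS'$. Over $W$-algebras we use a fixed lift of $\xi_0$ to a generator of $D_0(\mathcal E)_W$.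

\subsection{Commutative algebra}\label{sub:commalg}
Let $B$ be a regular local ring with regular system of parameters $X_1,\dots,X_n$. Then $B$ is factorial, its localizations at primes are regular, any $j$ of the $X_i$ generate a prime of height $j$, a monomial of degree $d$ in the $X_i$ lies in $\mathfrak m^d\setminus\mathfrak m^{d+1}$, and for $0\ne h\in\mathfrak m$ the ring $B/h$ is Cohen--Macaulay, and regular if and only if $h\notin\mathfrak m^2$. By Serre's criteria a Cohen--Macaulay ring is reduced if it is regular at primes of height $0$, and normal if it is regular at primes of height $\le1$. In any local ring two generators $a,b$ of the same principal ideal differ by a unit: if $a=sb$, $b=s'a$ with $s$ not a unit, then $(1-ss')a=0$ gives $a=b=0$. A map of finite free modules over a local ring that is injective modulo $\mathfrak m$ is split injective, hence stays injective after any base change.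

\section{Hermitian pairs and their deformations}\label{sec:pairs}

\subsection{The cycle of three isogenies}\label{sub:cycle}

\begin{definition}
Let $0\le2t\le m$. A \emph{pair of rank $m$ and type $(2t,0)$} is a triple $(U,X,\alpha)$ where $U$ and $X$ are hermitian modules of signature $(1,m-1)$, of type $2t$ and $0$ respectively, and $\alpha\colon U\to X$ is an $O_F$-linear isogeny with $\alpha^*\lambda_X=\lambda_U$.
\end{definition}

Deforming a pair means deforming two Hodge filtrations, each with two graded pieces, compatibly with $\alpha$ and with two polarizations, while keeping $\ker\lambda_U\subset U[\varpi]$. To see these conditions uniformly, put $g=\alpha^\vee\lambda_X\colon X\to U^\vee$, so $g\alpha=\lambda_U$. As $\ker\lambda_U\subset U[\varpi]$, there is $\mu\colon U^\vee\to U$ with $\mu\lambda_U=\varpi$; then $\lambda_U\mu=\varpi$ and $\mu^\vee=-\mu$. In the cycle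
\begin{equation}\label{eq:cycle}
U\xrightarrow{\ \alpha\ }X\xrightarrow{\ g\ }U^\vee\xrightarrow{\ \mu\ }U
\end{equation}
any three consecutive maps compose to $\varpi$: $\mu g\alpha=\mu\lambda_U$, $g\alpha\mu=\lambda_U\mu$, and $(\alpha\mu g)\alpha=\varpi\alpha$. Put
\[
C_1=D_0(U),\qquad C_2=D_0(X),\qquad C_3=D_0(U^\vee),
\]
with the maps $a_i\colon C_i\to C_{i+1}$ induced by $\alpha,g,\mu$ (indices modulo $3$), and let $\varphi_i$ be the projection of $C_i$ onto $\operatorname{Lie}_0$, which has rank $1$ in all three cases.

Over $k$, identify $N(U)=N(X)=N(U^\vee)=N$ by $\alpha$ and $g$, with the form $\langle\ ,\ \rangle$ of $\lambda_X$. Then $M(U^\vee)$ is the dual lattice of $M(U)$, $M(X)$ is self-dual, and $\mu$ is multiplication by $\varpi$. With $\Lambda_1=M(U)_0$, $\Lambda_2=M(X)_0$, $\Lambda_3=M(U^\vee)_0$ we get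
\[
\varpi\Lambda_3\subset\Lambda_1\subset\Lambda_2\subset\Lambda_3,\qquad C_i(k)=\Lambda_i/\varpi\Lambda_i .
\]
If $U$ has type $s$, then $(\deg\alpha)^2=q^{2s}$, so $[M(X):M(U)]=s$. From $[M(X)_0:\mathsf VM(X)_1]=1=[M(U)_0:\mathsf VM(U)_1]$ we get $[M(X)_0:M(U)_0]=[M(X)_1:M(U)_1]$. So $s$ is even, and for $s=2t$ both indices equal $t$. Dualizing index $1$ gives $[\Lambda_3:\Lambda_2]=t$. Hence over $k$ the cokernels of $a_1,a_2,a_3$ have dimensions $t$, $t$, $m-2t$.

\begin{lemma}\label{lem:lift}
Let $A'\to A$ be a thickening and $(U,X,\alpha)$ a pair over $A$. Lifts of the pair to $A'$ correspond to triples of corank-one direct summands $K_i\subset C_i(A')$ lifting $\ker\varphi_i$ with $a_iK_i\subset K_{i+1}$.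
\end{lemma}

\begin{proof}
A lift of the pair carries lifts of $\alpha$, $g$, $\mu$, so its filtrations $K_i=\operatorname{Fil}_0$ satisfy the inclusions, and duality forces
\[
\operatorname{Fil}_1(X)=K_2^\perp,\qquad \operatorname{Fil}_1(U)=K_3^\perp,\qquad\operatorname{Fil}_1(U^\vee)=K_1^\perp,
\]
the first for $\langle\ ,\ \rangle_{\lambda_X}$ and the others for $(\ ,\ )$. Conversely, given the $K_i$, let $X'$ and $U'$ be the lifts with filtrations $K_2\oplus K_2^\perp$ and $K_1\oplus K_3^\perp$; then $U'^\vee$ has filtration $K_3\oplus K_1^\perp$. The filtrations are graded, so the $O_F$-actions lift with the same signature. The filtration of $X'$ is isotropic, so $\lambda_X$ lifts. In index $0$ the maps $\alpha$ and $\mu$ respect the filtrations by assumption. In index $1$: for $y\in K_3^\perp$ and $z\in K_2$ we have $\langle\alpha y,z\rangle_{\lambda_X}=(y,a_2z)=0$, so $\alpha K_3^\perp\subset K_2^\perp$; for $y\in K_1^\perp$ and $z\in K_3$ we have $(\mu y,z)=-(a_3z,y)=0$, so $\mu K_1^\perp\subset K_3^\perp$. Thus $\alpha$ and $\mu$ lift. Put $\lambda_{U'}=\alpha^*\lambda_{X'}$.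 It has the degree of $\lambda_U$, and $\mu\lambda_{U'}=\varpi$ by rigidity, so $\ker\lambda_{U'}\subset U'[\varpi]$.
\end{proof}

\subsection{Chains of functionals}
By Lemma~\ref{lem:lift} we must parametrize triples of functionals $\varphi_i$ with $\varphi_{i+1}a_i\in A\varphi_i$. They are determined by their values on what is new in each $C_i$, namely on a complement of the image of $a_{i-1}$.

\begin{lemma}\label{lem:chain}
Let $A$ be a local $W$-algebra with residue field $k$, and $C_1,C_2,C_3$ free $A$-modules of rank $m$ with maps $a_i\colon C_i\to C_{i+1}$ such that three consecutive maps compose to $\varpi$ and the cokernels of the $a_i\otimes k$ have total dimension $m$. Let $E_i\subset C_i$ be spanned by a lift of a basis of a complement of $a_{i-1}C_{i-1}(k)$ in $C_i(k)$.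
\begin{enumerate}
\item[(a)] The map $(1,a_{i-1},a_{i-1}a_{i-2})\colon E_i\oplus E_{i-1}\oplus E_{i-2}\to C_i$ is an isomorphism:
\begin{equation}\label{eq:decomp}
C_i=E_i\oplus a_{i-1}E_{i-1}\oplus a_{i-1}a_{i-2}E_{i-2}.
\end{equation}
If $\varpi=0$ in $A$, then $a_{i-1}C_{i-1}$ is the sum of the last two summands.
\item[(b)] Let $x_1x_2x_3=\varpi$ in $A$. Restriction $\psi_i=\varphi_i|_{E_i}$ is a bijection from triples of linear maps $\varphi_i\colon C_i\to A$ with $\varphi_{i+1}a_i=x_i\varphi_i$ to triples of linear maps $\psi_i\colon E_i\to A$. Its inverse is, in terms of \textup{(a)},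
\begin{equation}\label{eq:phi}
\varphi_i=\psi_i\oplus x_{i-1}\psi_{i-1}\oplus x_{i-1}x_{i-2}\psi_{i-2}.
\end{equation}
\end{enumerate}
\end{lemma}

\begin{proof}
(a) Over $k$, iterate $C_i=E_i+a_{i-1}C_{i-1}$ three times; the remainder $a_{i-1}a_{i-2}a_{i-3}C_i=\varpi C_i$ is zero. So the map is surjective over $k$, hence over $A$, and both sides are free of rank $m$. Applying $a_{i-1}$ to \eqref{eq:decomp} for $C_{i-1}$ gives $a_{i-1}E_{i-1}+a_{i-1}a_{i-2}E_{i-2}+\varpi E_i$.

(b) The relations give $\varphi_ia_{i-1}=x_{i-1}\varphi_{i-1}$ and $\varphi_ia_{i-1}a_{i-2}=x_{i-1}x_{i-2}\varphi_{i-2}$, which is \eqref{eq:phi}. Conversely define $\varphi_i$ by \eqref{eq:phi} and compare $\varphi_{i+1}a_i$ with $x_i\varphi_i$. On $v\in E_i$ both give $x_i\psi_i(v)$. On $a_{i-1}v$ with $v\in E_{i-1}$ both give $x_ix_{i-1}\psi_{i-1}(v)$. On $a_{i-1}a_{i-2}v$ with $v\in E_{i-2}=E_{i+1}$, the map $a_i$ produces $\varpi v$, and both give $\varpi\psi_{i+1}(v)$.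
\end{proof}

\subsection{The deformation ring}\label{sub:coordinates}
Let $x=(U_x,X_x,\alpha_x)$ be a pair over $k$. Its deformation functor is the closed locus where $\alpha_x$ lifts inside the product of the deformation functors of $U_x$ and $X_x$, and these are pro-represented by complete local rings of spaces $\mathcal N_m^{[2t]}$ and $\mathcal N_m$ framed by $U_x$ and $X_x$. So it is pro-represented by a complete noetherian local ring $(\mathcal O,\mathfrak m)$. Trivialize the three modules $\operatorname{Lie}_0$ over $\mathcal O$, so $\varphi_i\colon C_i(\mathcal O)\to\mathcal O$ is surjective, and define $x_i\in\mathcal O$ by $\varphi_{i+1}a_i=x_i\varphi_i$. Going once around the cycle gives $x_1x_2x_3=\varpi$. Hence $Z=\{i:x_i\in\mathfrak m\}$ is nonempty; it does not depend on the trivializations. A suffix $(x)$ denotes reduction modulo $\mathfrak m$. Put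
\[
\mathcal O^\flat=\mathcal O/(\mathfrak m^q+\varpi\mathcal O),
\]
the largest quotient on which the constant trivialization is available: $C_i(\mathcal O^\flat)=C_i(k)\otimes_k\mathcal O^\flat$ with constant $a_i$. A \emph{good lift} of $v\in C_i(k)$ is an element of $C_i(\mathcal O)$ whose image in $C_i(\mathcal O^\flat)$ is $v\otimes1$.

We now choose coordinates. A unit $x_i$ can be scaled to $1$, and then $\varphi_i$ and $\varphi_{i+1}$ are tied together; so we group the indices into blocks cut at the elements of $Z$. For $z\in Z$ let $z^+$ be the next element of $Z$ in cyclic order, with $z^+=z+3$ if $Z=\{z\}$. The blocks $\{j:z<j\le z^+\}$ partition $\{1,2,3\}$. A \emph{frame} at $x$ consists of the following choices.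
\begin{itemize}
\item Complements $E_i(k)$ of $a_{i-1}C_{i-1}(k)$ in $C_i(k)$, of dimensions $m-2t,t,t$ for $i=1,2,3$, and $E_i\subset C_i(\mathcal O)$ spanned by good lifts of a basis. Put $\psi_i=\varphi_i|_{E_i}$, $B_z=\bigoplus_{z<j\le z^+}E_j$ and $\Psi_z=\bigoplus_{z<j\le z^+}\psi_j\colon B_z\to\mathcal O$.
\item For $z\in Z$, an element $b_z\in E_{z+1}(k)$ with $\psi_{z+1}(x)(b_z)\ne0$. It exists because $\varphi_{z+1}(x)\ne0$ kills $a_zC_z(k)$. We write $b_z$ also for its good lift in $E_{z+1}$. There is exactly one rescaling of the $\varphi_j$ by units with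
\begin{equation}\label{eq:norm}
x_i=1\quad(i\notin Z),\qquad \Psi_z(b_z)=1\quad(z\in Z):
\end{equation}
in the block of $z$ scale $\varphi_{z+1}$ so that $\psi_{z+1}(b_z)=1$, and then $\varphi_{z+2},\dots,\varphi_{z^+}$ in turn so that $x_j=1$ for $z<j<z^+$. We impose \eqref{eq:norm}.
\item A basis $(\beta_{z,\nu})_\nu$ of $\ker\Psi_z(x)\subset B_z(k)$, with componentwise good lifts in $B_z$.
\end{itemize}
Put $y_{z,\nu}=\Psi_z(\beta_{z,\nu})\in\mathfrak m$. There are $\sum_z(\operatorname{rk}B_z-1)=m-|Z|$ of these. As $b_z,\beta_{z,\nu}$ form a basis of $B_z$, the $x_z$ and $y_{z,\nu}$ determine all $\varphi_i$ through \eqref{eq:phi}.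

\begin{proposition}\label{prop:O}
For every frame, $\mathcal O=W[[x_z,y_{z,\nu}]]/(\prod_{z\in Z}x_z-\varpi)$. Thus $\mathcal O$ is regular of dimension $m$ with regular system of parameters $(x_z)_{z\in Z},(y_{z,\nu})$, and $\varpi=\prod_{z\in Z}x_z$.
\end{proposition}

\begin{proof}
Let $\mathcal T$ be the ring on the right, with the $m$ symbols as variables. It has dimension $m$ and the variables generate its maximal ideal, so it is regular with these parameters. Let $\theta\colon\mathcal T\to\mathcal O$ be the evident map.

\emph{Surjectivity.} The local $W$-maps $\mathcal T\to k[\epsilon]$ are the tuples in $(\epsilon k)^m$ with $\prod x_z=0$. By Lemma~\ref{lem:lift}, a deformation of $x$ to $k[\epsilon]$ is a triple of functionals $\varphi_i^\epsilon$ on $C_i(k)\otimes k[\epsilon]$ lifting $\varphi_i(x)$, each up to $1+\epsilon k$, with $\varphi_{i+1}^\epsilon a_i=x_i^\epsilon\varphi_i^\epsilon$. Exactly one choice of scalings satisfies \eqref{eq:norm} for the constant $E_i(k)$ and $b_z$. By Lemma~\ref{lem:chain}(b) the normalized triples correspond bijectively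 to the tuples $(x_z^\epsilon,\Psi_z^\epsilon(\beta_{z,\nu}))\in(\epsilon k)^m$ with $\prod x_z^\epsilon=\varpi=0$. A map $\mathcal O\to k[\epsilon]$ factors through $\mathcal O^\flat$, where the frame is constant; so the tuple of the corresponding deformation is the image of $(x_z,y_{z,\nu})$. Hence $\theta$ induces a bijection on $k[\epsilon]$-points, that is, an isomorphism on the spaces $\mathfrak m/(\mathfrak m^2+\varpi)$, and $\theta$ is surjective.

\emph{Injectivity.} Let $\mathfrak j=\ker\theta$ and $A'=\mathcal T/\mathfrak m_{\mathcal T}\mathfrak j$. The surjection $\pi\colon A'\to\mathcal O$ has square-zero kernel, so the crystals of the universal pair give free modules $C_i(A')$ with maps $a_i$ lifting those over $\mathcal O$, three consecutive ones composing to $\varpi$. Lift the $E_i$, $b_z$, $\beta_{z,\nu}$ to $A'$. Define $\varphi_i'$ by \eqref{eq:phi} with $x_z$ the image of the variable in $A'$, $x_i=1$ for $i\notin Z$, $\Psi_z'(b_z)=1$, and $\Psi_z'(\beta_{z,\nu})$ the image of the variable $y_{z,\nu}$. Since $\prod x_z=\varpi$ in $A'$, Lemma~\ref{lem:chain}(b)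 gives $\varphi_{i+1}'a_i=x_i\varphi_i'$, and $\varphi_i'$ lifts $\varphi_i$. So the universal pair lifts to $A'$, which means that $\pi$ has a $W$-algebra section $s$. On the spaces $\mathfrak m/(\mathfrak m^2+\varpi)$ the map $\theta$ is bijective and $\mathcal T\to A'$ is surjective, so $\pi$ is bijective, and so is $s$. Therefore $s$ is surjective, $\pi$ is injective, $\mathfrak j=\mathfrak m_{\mathcal T}\mathfrak j$, and $\mathfrak j=0$ by Nakayama's lemma.
\end{proof}

The signature $(1,m-1)$ is what makes the $x_i$ scalars.

\begin{corollary}\label{cor:even}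
Parts \textup{(1)} and \textup{(2)} of Theorem~\ref{thm:main} hold for even $r$.
\end{corollary}

\begin{proof}
Here $\widetilde\alpha^*\lambda_X=\lambda_Y\times\lambda_{\mathcal E}$. For $j=\widetilde\alpha|_{\mathcal E}$ and $\pi=\lambda_{\mathcal E}^{-1}j^\vee\lambda_X\colon X\to\mathcal E$ this says $\pi j=1$ and $\pi\widetilde\alpha|_Y=0$. So $X=X'\times\mathcal E$ with $X'=\ker\pi$, the decomposition is orthogonal for $\lambda_X$, $X'$ is principally polarized of signature $(1,n-1)$, and $\alpha'=\widetilde\alpha|_Y$ maps $Y$ to $X'$ with $\alpha'^*\lambda_{X'}=\lambda_Y$. Conversely a pair $(Y,X',\alpha')$ gives $\widetilde\alpha=\alpha'\times1$. Thus $R$ pro-represents the deformations of a pair of rank $n$ and type $(r,0)$, and Proposition~\ref{prop:O} applies with $m=n$.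
\end{proof}

\section{Odd type: a divisor in the deformation space of the pair}\label{sec:divisor}

From now on $r$ is odd, $t=\frac{r+1}2$ and $m=n+1$. Now $j^\vee\lambda_Xj=\varpi\lambda_{\mathcal E}$ is not invertible, so the splitting of Corollary~\ref{cor:even} is unavailable. Instead we view $x\in\widetilde{\mathcal N}_n^{[r]}(k)$ as the pair $(U_x,X_x,\alpha_x)$ of rank $n+1$ and type $(2t,0)$ with $U_x=Y_x\times\mathbb E$ and $\lambda_U=\lambda_Y\times\varpi\lambda_{\mathbb E}$, and we ask which deformations of the pair keep $U$ a product. Let $\mathcal O$ be as in Section~\ref{sub:coordinates}.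

\subsection{One equation}
Identify $\mathcal E^\vee=\mathcal E$ by $\lambda_{\mathcal E}$. Then $U_x^\vee=Y_x^\vee\times\mathbb E$ and $\mu=\mu_Y\times1$. Let $u_x\colon\mathbb E\to U_x$ and $u_x'\colon\mathbb E\to U_x^\vee$ be the inclusions of the second factor; $u_x=\mu u_x'$. A splitting needs both an inclusion and a projection. The map $u_x'$ supplies both, through $\mu$ and through duality.

\begin{lemma}\label{lem:split}
The deformation functor of $x$ in $\widetilde{\mathcal N}_n^{[r]}$ is the subfunctor of deformations $(U,X,\alpha)$ of the pair over $A$ for which $u_x'$ lifts to $u'\colon\mathcal E_A\to U^\vee$.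
\end{lemma}

\begin{proof}
A deformation $(Y,X)$ of $x$ gives the pair $(Y\times\mathcal E_A,X,\widetilde\alpha)$, for which $u'$ exists. The pair determines $Y$, because an isomorphism of deformations commutes with the lifted idempotents by rigidity. Conversely let $u'$ exist. Then $u=\mu u'$ lifts $u_x$, and $\pm u'^\vee$ is a lift $\pi\colon U\to\mathcal E_A$ of the projection. By rigidity $\pi u=1$, so $U=Y\times\mathcal E_A$ with $Y=\ker\pi$ of signature $(1,n-1)$. By rigidity again, $\lambda_U=\lambda_Y\times\varpi\lambda_{\mathcal E}$ for the polarization $\lambda_Y$ induced on $Y$. Then $\ker\lambda_U=\ker\lambda_Y\times\mathcal E[\varpi]$, so $\ker\lambda_Y\subset Y[\varpi]$ has order $q^{2(r+1)-2}=q^{2r}$.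
\end{proof}

So $R=\mathcal O/\mathfrak f$, and for an ideal $\mathfrak a\subset\mathcal O$ the map $u_x'$ lifts over $\mathcal O/\mathfrak a$ if and only if $\mathfrak f\subset\mathfrak a$. Wherever $D(u')$ is defined, let
\[
e=D(u')(\xi_0)\in C_3 .
\]
Since $\operatorname{Fil}(\mathcal E)=D_0(\mathcal E)$ is generated by $\xi_0$, the map $u'$ lifts along a thickening if and only if $\varphi_3(e)=0$ there. This single condition is what the signature $(0,1)$ of $\mathcal E$ buys.

\begin{lemma}\label{lem:f}
\begin{enumerate}
\item[(a)] The ideal $\mathfrak f$ is principal, $\mathfrak f=(f)$.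
\item[(b)] In $\mathcal O^\flat$ we have $f=\mathrm{unit}\cdot\varphi_3(e\otimes1)$, where $e\in C_3(k)$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) The surjection $\mathcal O_1=\mathcal O/\mathfrak m\mathfrak f\to R$ has square-zero kernel $\mathfrak f/\mathfrak m\mathfrak f$. Let $f_1=\varphi_3(D(u')_{\mathcal O_1}\xi_0)$. It vanishes in $R$, so it has a lift $f\in\mathfrak f$. Over $\mathcal O_1/f_1$ the map $u'$ lifts, so $\mathfrak f\subset(f)+\mathfrak m\mathfrak f$. Apply Nakayama's lemma.

(b) For a quotient $B$ of $\mathcal O^\flat$ the map $B\to k$ is a thickening, so $u_x'$ lifts to $B$ if and only if $\varphi_3(e\otimes1)=0$ in $B$; it also lifts if and only if $f=0$ in $B$. Taking for $B$ the quotient by either element shows that they generate the same ideal.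
\end{proof}

\subsection{Lattices, and the set $\Sigma$}\label{sub:lattices}
At $x$ we have an orthogonal sum $N=N(Y_x)\oplus N(\mathbb E)$, where $N(\mathbb E)$ is embedded by $\alpha_xu_x$ and carries the form of $\varpi\lambda_{\mathbb E}$. As $\mu$ is multiplication by $\varpi$ and $u_x=\mu u'_x$, the images of $\xi_0,\xi_1$ under $u_x'$ are $e=\varpi^{-1}\xi_0$ and $e^*=\varpi^{-1}\xi_1$. By Section~\ref{sub:E},
\begin{equation}\label{eq:e}
\mathsf Fe^*=e,\quad \mathsf Ve=\varpi e^*,\quad \mathsf Ve^*\in W^\times e,\quad \mathsf Fe\in\varpi W^\times e^*,\quad\langle e,e^*\rangle\in\varpi^{-1}W^\times .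
\end{equation}
In particular $(We)^\perp=\varpi We^*$ inside $N(\mathbb E)_1$. With $\Lambda_1'=M(Y_x)_0$ and $\Lambda_3'=M(Y_x^\vee)_0$,
\[
\Lambda_1=\Lambda_1'\oplus\varpi We\ \subset\ \Lambda_2\ \subset\ \Lambda_3=\Lambda_3'\oplus We,\qquad M(X_x)_1=\Lambda_2^\perp .
\]

\begin{lemma}\label{lem:sigma}
We have $x\in\Sigma$ if and only if $e\in\Lambda_2$, if and only if $e\in a_2C_2(k)$ in $C_3(k)$.
\end{lemma}

\begin{proof}
The space $\operatorname{Lie}\mathbb E$ is spanned by $\xi_1$, whose image in $M(X_x)_1$ is $\varpi e^*=\mathsf Ve$. It vanishes in $\operatorname{Lie}_1X_x=M(X_x)_1/\mathsf V\Lambda_2$ if and only if $e\in\Lambda_2$. Finally $a_2C_2(k)=\Lambda_2/\varpi\Lambda_3$, because $\varpi\Lambda_3\subset\Lambda_2$.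
\end{proof}

\subsection{The Lie algebra of $\mathcal E\to X$ in families}
Lemma~\ref{lem:f}(b) is blind beyond degree $q$. The tool that sees further is the relation $\xi_0=\mathsf F\xi_1$, which holds over any base where $\varpi=0$ and is the family version of Lemma~\ref{lem:sigma}. Let $S$ be a quotient of $R$ with $\varpi=0$ in $S$. Over $S$ we have $U=Y\times\mathcal E_S$, $u=\mu u'$, and the projection $\mathrm{pr}=u^\vee\colon U^\vee\to\mathcal E_S$. Define
\[
c=\operatorname{Lie}(\alpha u)(\xi_1)\in\operatorname{Lie}_1(X),\qquad \eta=D_0(\mathrm{pr}\circ g)\colon C_2(S)\to D_0(\mathcal E_S)=S\xi_0=S .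
\]

\begin{lemma}\label{lem:c}
\begin{enumerate}
\item[(a)] $a_1a_3e=\mathsf F(c^{(q)})$ in $C_2(S)$.
\item[(b)] $\operatorname{Lie}_1(X)$ is the dual of $\ker\varphi_2$, and $c=\mathrm{unit}\cdot\eta|_{\ker\varphi_2}$.
\item[(c)] $\eta a_1=0$. At $x$, $\eta(x)$ sends an element of $\Lambda_2\subset\Lambda_3'\oplus We$ to its coefficient of $e$ modulo $\varpi$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) $a_1a_3e=D(\alpha\mu u')(\xi_0)=D(\alpha u)\mathsf F(\xi_1^{(q)})=\mathsf F\bigl((D(\alpha u)\xi_1)^{(q)}\bigr)$, and $\mathsf F$ factors through $\operatorname{Lie}^{(q)}$.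

(b) We have $\operatorname{Lie}_1(X)=D_1(X)/(\ker\varphi_2)^\perp$, which $\langle\ ,\ \rangle_{\lambda_X}$ identifies with the dual of $\ker\varphi_2$. The functional of $c$ is $z\mapsto\langle\alpha u\xi_1,z\rangle_{\lambda_X}=(\xi_1,u^\vee gz)=\eta(z)\langle\xi_1,\xi_0\rangle_{\lambda_{\mathcal E}}$.

(c) The map $\mathrm{pr}\,g\,\alpha=\mathrm{pr}\,\lambda_U$ is $\varpi$ times the projection $U\to\mathcal E_S$, and $\varpi=0$ in $S$. At $x$, $g$ is the inclusion $\Lambda_2\subset\Lambda_3$, and $\mathrm{pr}$ kills $\Lambda_3'$ and sends $e=u_x'(\xi_0)$ to $\xi_0$.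
\end{proof}

\section{The case $n=r=1$}\label{sec:example}

Here $t=1$, $m=2$, and every module has rank at most $2$. Since $\ker\lambda_Y=Y[\varpi]$, we have $\Lambda_1=\varpi\Lambda_3$, so $a_3$ is an isomorphism and $x_3$ is a unit. Let $y$ and $y^*$ generate $M(Y_x^\vee)_0$ and $M(Y_x^\vee)_1$. As $M(Y_x)=\varpi M(Y_x^\vee)$ is the dual lattice, $\langle y,y^*\rangle\in\varpi^{-1}W^\times$, and signature $(1,0)$ gives $\mathsf Vy^*\in\varpi W^\times y$.

\emph{Every point lies in $\Sigma$.} By the index count of Section~\ref{sub:cycle}, $\Lambda_2=\varpi\Lambda_3+W(ay+be)$ and $\Lambda_2^\perp=\varpi(Wy^*\oplus We^*)+W(a'y^*+b'e^*)$ with $(a,b)$ and $(a',b')$ nonzero modulo $\varpi$. If $b'$ is a unit, then $\mathsf V(a'y^*+b'e^*)\in\Lambda_2$ is a unit multiple of $e$ modulo $\varpi\Lambda_3$. If not, $a'$ is a unit, and $\langle ay+be,a'y^*+b'e^*\rangle\in W$ forces $a\in\varpi W$. In both cases $e\in\Lambda_2$, so $\Lambda_2=\varpi Wy\oplus We$ and $\Lambda_2^\perp=Wy^*\oplus\varpi We^*$.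

\emph{The ring $\mathcal O$.} Let $\tilde e\in C_2(k)$ be the class of $e$. From $\mathsf V\Lambda_2^\perp=\varpi Wy\oplus\varpi We=\Lambda_1$ we see that $\varphi_2(x)$ kills $a_1C_1(k)$ and not $\tilde e$; and $\varphi_3(x)$ kills $e=a_2\tilde e$. So $Z=\{1,2\}$. Take $E_1=0$, $E_2=\langle\tilde e\rangle$, $E_3=\langle y\rangle$, $b_1=\tilde e$, $b_2=y$. Then $\mathcal O=W[[x_1,x_2]]/(x_1x_2-\varpi)$, and \eqref{eq:decomp} and \eqref{eq:phi} read
\[
C_3=\langle y,\ a_2\tilde e\rangle,\quad\varphi_3=(1,x_2);\qquad C_2=\langle\tilde e,\ a_1a_3y\rangle,\quad\varphi_2=(1,x_1).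
\]

\emph{Up to degree $q$.} In $\mathcal O^\flat$ we have $\varphi_3(e\otimes1)=x_2$. So $f\equiv\mathrm{unit}\cdot x_2$ modulo $\mathfrak m^q+(x_1x_2)$, and $R=\mathcal O/f$ is a discrete valuation ring with uniformizer $x_1$. In $R$ we get $x_2(1-sx_1)\in(x_1^q)$ for some $s$, hence $x_1^q\mid x_2$. This does not yet exclude $x_2=0$.

\emph{In degree $q$.} Pass to $S=R/x_2$, where $\varpi=0$. There $\ker\varphi_3=Sa_2\tilde e$ contains $e$, so $a_1a_3e\in Sa_1a_3a_2\tilde e=0$. By Lemma~\ref{lem:c}(a) and the injectivity of $\mathsf F$, $c^{(q)}=0$. Now $\ker\varphi_2$ is spanned by $a_1a_3y-x_1\tilde e$, on which $\eta$ takes the value $-x_1\eta(\tilde e)$, and $\eta(\tilde e)$ is a unit by Lemma~\ref{lem:c}(c). So $c=\mathrm{unit}\cdot x_1$, and $x_1^q=0$ in $S$, that is, $x_2\mid x_1^q$. Therefore $x_2=\mathrm{unit}\cdot x_1^q$ and $\varpi=\mathrm{unit}\cdot x_1^{q+1}$; extracting a $(q+1)$-st root of the unit gives $\varpi=X_1^{q+1}$.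

\emph{What changes for $n=r=3$.} Now $t=2$ and $m=4$, again $E_1=0$, and at a point of $\Sigma$ the sections below give $\mathcal O=W[[x_1,x_2,w,y]]/(x_1x_2-\varpi)$, the ring $R$ with parameters $x_1,w,y$, and $x_2\in\mathfrak m_R^q$. Over $S$ the class $\bar e$ of $e$ in $C_3/a_2C_2\cong E_3\otimes S$ now has room to move in the kernel of $\varphi_3$, a module of rank $t-1=1$, so it need not vanish. The identity $a_1a_3e=\mathsf F(c^{(q)})$ says instead \emph{where} it vanishes: on the zero locus of $c$, which lies in a regular curve $x_1=w-d=0$ with $d\in\mathfrak m^q$. Away from that curve the surface $x_2=0$ turns out to be regular. A surface $X_1^{a_1}X_2^{a_2}X_3^{a_3}=0$ of degree $\ge3$ is either nonreduced or singular along three axes, so $x_2$ is not a unit times a monomial. The properties found are consistent: $h=x_1^q+yw^q\in k[[x_1,w,y]]$ lies in $\mathfrak m^q$, and $\partial h/\partial y=w^q$ shows that $h=0$ is regular away from $x_1=w=0$. We do not claim that $x_2$ has this form.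

\section{Regularity for odd $r$}\label{sec:regular}

\begin{proposition}\label{prop:outside}
If $x\notin\Sigma$, then $R$ is regular of dimension $n$, the $x_z$ $(z\in Z)$ are part of a regular system of parameters of $R$, and $\varpi=\prod_{z\in Z}x_z$.
\end{proposition}

\begin{proof}
We show that, modulo the $x_z$, the equation $f$ is one of the coordinates $y_{z,\nu}$ of a suitable frame. Choose the $E_i$ and $b_z$, and write $e=e_{(3)}+a_2e_{(2)}+a_2a_1e_{(1)}$ in $C_3(k)$ with $e_{(j)}\in E_j(k)$. By Lemmas~\ref{lem:sigma} and~\ref{lem:chain}(a), $e_{(3)}\ne0$. By \eqref{eq:phi}, in $\mathcal O^\flat$,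
\[
\varphi_3(e\otimes1)=\psi_3(e_{(3)})+x_2\psi_2(e_{(2)})+x_2x_1\psi_1(e_{(1)}).
\]
Let $\mathfrak x=(x_{z'})_{z'\in Z}$, let $z\in Z$ be the index whose block contains $3$, and define $e^\circ\in B_z(k)$ as follows.
\begin{itemize}
\item If $2\in Z$, then $z=2$; put $e^\circ=e_{(3)}$.
\item If $2\notin Z$ and $1\in Z$, then $z=1$, $x_2=1$, $B_1\supset E_2\oplus E_3$; put $e^\circ=e_{(2)}+e_{(3)}$.
\item If $Z=\{3\}$, then $z=3$, $x_1=x_2=1$, $B_3=E_1\oplus E_2\oplus E_3$; put $e^\circ=e_{(1)}+e_{(2)}+e_{(3)}$.
\end{itemize}
In each case $e^\circ\ne0$ and $\varphi_3(e\otimes1)\equiv\Psi_z(e^\circ\otimes1)$ modulo $\mathfrak x$. Reducing modulo $\mathfrak m$ gives $\Psi_z(x)(e^\circ)=\varphi_3(x)(e)=0$, since $u_x'$ respects the Hodge filtrations. So we may take $\beta_{z,1}=e^\circ$. Lemma~\ref{lem:f}(b) and $\varpi\in\mathfrak x$ give $f\equiv\mathrm{unit}\cdot y_{z,1}$ modulo $\mathfrak x+\mathfrak m^2$. Replacing $y_{z,1}$ by $f$ in Proposition~\ref{prop:O} gives a regular system of parameters of $\mathcal O$, and the other $n$ parameters form one for $R=\mathcal O/f$.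
\end{proof}

Now let $x\in\Sigma$. Then $e_{(3)}=0$ and the argument above has nothing to work with, so we determine the lattices. From $e\in\Lambda_2\subset\Lambda_3'\oplus We$ we get $\Lambda_2=\Lambda_2'\oplus We$ with $\Lambda_2'=\Lambda_2\cap N(Y_x)_0\supset\Lambda_1'$. Then $M(X_x)_1=\Lambda_2'^\perp\oplus\varpi We^*$, with $\Lambda_2'^\perp$ formed in $N(Y_x)_1$, and by \eqref{eq:e}
\[
\mathsf VM(X_x)_1=\mathsf V(\Lambda_2'^\perp)\oplus\varpi We\ \subset\ \Lambda_2'\oplus We .
\]
The colength is $1$, and the second summand uses it up. So $\mathsf V(\Lambda_2'^\perp)=\Lambda_2'$, and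
\begin{equation}\label{eq:phi2x}
\varphi_2(x)\text{ kills }\Lambda_2'\text{ and is nonzero on the class }\tilde e\in C_2(k)\text{ of }e .
\end{equation}
Hence $\varphi_2(x)$ kills $\Lambda_1=\Lambda_1'\oplus\varpi We$, which gives $x_1\in\mathfrak m$; and $0=\varphi_3(x)(e)=x_2(x)\varphi_2(x)(\tilde e)$ gives $x_2\in\mathfrak m$. So $1,2\in Z$, $B_1=E_2$, $B_2\supset E_3$ and $\varpi\in\mathfrak m^2$. We fix a frame adapted to this situation.
\begin{itemize}
\item As $\Lambda_2/\Lambda_1=\Lambda_2'/\Lambda_1'\oplus k\tilde e$ has dimension $t$, take $E_2(k)=\langle\tilde e,l_1,\dots,l_{t-1}\rangle$ with $l_i\in\Lambda_2'/\varpi\Lambda_2'$, and $b_1=\tilde e$, $\beta_{1,i}=l_i$, which \eqref{eq:phi2x} allows. Put $w_i=y_{1,i}=\varphi_2(l_i)$.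
\item Take $(\beta_{2,\nu})$ to begin with a basis $\beta_{2,1},\dots,\beta_{2,t-1}$ of $\ker\psi_3(x)\subset E_3(k)$.
\end{itemize}

\begin{proposition}\label{prop:inside}
If $x\in\Sigma$, then $R$ is regular of dimension $n$, the parameters of Proposition~\ref{prop:O} other than $x_2$ form a regular system of parameters of $R$, and $x_2\in\mathfrak m_R^q$.
\end{proposition}

\begin{proof}
In $\mathcal O^\flat$ we have $\varphi_3(e\otimes1)=\varphi_3(a_2\tilde e)=x_2\varphi_2(\tilde e)=x_2$. By Lemma~\ref{lem:f}(b),
\begin{equation}\label{eq:fx2}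
f\equiv\mathrm{unit}\cdot x_2\mod\mathfrak m^q+\varpi\mathcal O .
\end{equation}
Since $\varpi\in\mathfrak m^2$, $f$ can replace $x_2$ in the regular system of parameters of $\mathcal O$. In $R$, \eqref{eq:fx2} gives $x_2-sx_1x_2x_3\in\mathfrak m_R^q$ for some $s$, and $1-sx_1x_3$ is a unit.
\end{proof}

Corollary~\ref{cor:even} and Propositions~\ref{prop:outside} and~\ref{prop:inside} prove part (1) of Theorem~\ref{thm:main} and the last assertion of part (3).

\section{The hypersurface $x_2=0$}\label{sec:x2}

Let $x\in\Sigma$, with the frame of Section~\ref{sec:regular}. Put $\overline{\mathcal O}=\mathcal O/x_2$. By Proposition~\ref{prop:O} it is the power series ring over $k$ in the $n$ parameters other than $x_2$, which we also call $T_1,\dots,T_n$. Let $\bar f$ be the image of $f$ and $S=R/x_2=\overline{\mathcal O}/\bar f$. By \eqref{eq:fx2}, $\bar f$ has no terms of degree $<q$, so Lemma~\ref{lem:f}(b) says nothing more about it, not even that it is nonzero. We find its differential at all primes of $S$ instead.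

By Lemma~\ref{lem:chain}(a), $\overline C=C_3(S)/a_2C_2(S)\cong E_3\otimes S$ is free of rank $t$. As $\varphi_3a_2=x_2\varphi_2=0$, the functional $\varphi_3$ induces $\bar\varphi_3\colon\overline C\to S$, surjective because $\varphi_3(b_2)=1$. So $K=\ker\bar\varphi_3$ is a free direct summand of rank $t-1$. The class $\bar e$ of $e\in C_3(S)$ lies in $K$, since $u'$ exists over $S$.

\subsection{Where $\bar e$ vanishes}
Let $\mathfrak c\subset S$ be the ideal generated by the coordinates $c_j$ of $c$ in a basis of $\operatorname{Lie}_1(X)$.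

\begin{lemma}\label{lem:ideal}
\begin{enumerate}
\item[(a)] For a prime $\mathfrak p$ of $S$, $\bar e=0$ in $\overline C\otimes\kappa(\mathfrak p)$ if and only if $\mathfrak c\subset\mathfrak p$. If $\bar e=0$ in $\overline C$, then $s^q=0$ for all $s\in\mathfrak c$.
\item[(b)] $\mathfrak c=(x_1,w_1-d_1,\dots,w_{t-1}-d_{t-1})$ with $d_i\in\mathfrak m_S^q$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) The map $a_1a_3$ kills $a_2C_2(S)$, because $\varpi=0$, and maps $E_3\otimes S$ isomorphically onto the third summand in \eqref{eq:decomp} for $C_2$. So it induces a split injection $\overline C\to C_2(S)$. The map $\mathsf F\colon\operatorname{Lie}_1(X)^{(q)}\to C_2(S)$ is a split injection too. By Lemma~\ref{lem:c}(a), over $S$ and over $\kappa(\mathfrak p)$, $\bar e=0$ if and only if $c^{(q)}=0$. The coordinates of $c^{(q)}$ are the $c_j^q$; now $c_j^q\in\mathfrak p$ if and only if $c_j\in\mathfrak p$, and $s\mapsto s^q$ is additive on $S$.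

(b) By Lemma~\ref{lem:c}(b), $\mathfrak c=\eta(\ker\varphi_2)$. It is easier to compute with the roles exchanged, since $\ker\eta$ is nearly constant while $\varphi_2$ is given by the coordinates. By Lemma~\ref{lem:c}(c), $\eta(x)(\tilde e)=1$ and $\eta(x)(l_i)=0$. So $\eta$ and $\varphi_2$ are both surjective, and the cokernel of $(\eta,\varphi_2)\colon C_2(S)\to S^2$ is isomorphic both to $S/\eta(\ker\varphi_2)$ and to $S/\varphi_2(\ker\eta)$. Comparing annihilators, $\mathfrak c=\varphi_2(\ker\eta)$.

We have $C_2(S)=(E_2\otimes S)\oplus a_1C_1(S)$, $\eta a_1=0$ and $\eta(\tilde e)\in S^\times$. Hence $\ker\eta=a_1C_1(S)\oplus\langle l_i-d_i\tilde e\rangle_i$ with $d_i=\eta(l_i)/\eta(\tilde e)$. The ring $S/\mathfrak m_S^q$ is a quotient of $\mathcal O^\flat$; over it $l_i$ is constant and $\eta$, induced by a homomorphism, is constant, so $\eta(l_i)=0$ there and $d_i\in\mathfrak m_S^q$. Finally $\varphi_2(a_1C_1(S))=x_1\varphi_1(C_1(S))=x_1S$ and $\varphi_2(l_i-d_i\tilde e)=w_i-d_i$.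
\end{proof}

Lift $d_i$ to $\tilde d_i\in\mathfrak m_R^q$ and put
\[
\mathfrak q=(x_1,w_1-\tilde d_1,\dots,w_{t-1}-\tilde d_{t-1})\subset R .
\]
By Proposition~\ref{prop:inside} the generators are part of a regular system of parameters, so $\mathfrak q$ is a prime of height $t$, and $\mathfrak qS=\mathfrak c$.

\subsection{The differential of $\bar f$}
Move the universal pair over $S$ to first order in all directions of $\overline{\mathcal O}$. In the trivialization of the crystal over this first-order neighborhood $e$ stays fixed and $\varphi_3$ changes by a linear map $\Phi$ with values in differentials. The obstruction to lifting $u'$ is then $\Phi(e)$ on one hand and $d\bar f$ on the other; and $\Phi$ is injective on $K$ because the coordinates $y_{2,\nu}$ measure exactly this change.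

\begin{proposition}\label{prop:regularlocus}
Let $\mathfrak p\subset R$ be a prime with $x_2\in\mathfrak p$ and $\mathfrak q\not\subset\mathfrak p$. Then $\bar f\ne0$ and $R_{\mathfrak p}/x_2$ is regular.
\end{proposition}

\begin{proof}
Let $\Omega$ be the free $S$-module on $dT_1,\dots,dT_n$, let $d\colon\overline{\mathcal O}\to\Omega$ be the derivation $a\mapsto\sum_j(\partial a/\partial T_j)\,dT_j$, and let $S'=S\oplus\Omega$ with $\Omega^2=0$, a complete noetherian local $k$-algebra. The $k$-algebra map $\delta\colon\overline{\mathcal O}\to S'$, $a\mapsto(a,da)$, factors through $S_2=\overline{\mathcal O}/\bar f^2$, since $d(\bar f^2)=2\bar f\,d\bar f=0$ in $\Omega$. Let $s\colon S\to S'$ be $a\mapsto(a,0)$. We have two morphisms of square-zero extensions,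
\[
\delta\colon(S_2\to S)\to(S'\to S),\qquad s\colon(S\to S)\to(S'\to S),
\]
both the identity on $S$. Evaluating the crystals of the modules over $S$ on $S'\to S$ in these two ways gives
\[
C_i(S_2)\otimes_{S_2,\delta}S'=C_i(S)\otimes_{S,s}S',
\]
where $C_i(S_2)=C_i(\mathcal O)\otimes S_2$. The identification is the identity modulo $\Omega$ and is compatible with the $a_i$ and with $D(u')$. The functional $\varphi_3^\delta=\varphi_3\otimes_\delta1$ on the left becomes on the right $\varphi_3^\delta(v\otimes1)=(\varphi_3(v),\Phi(v))$ with $\Phi\colon C_3(S)\to\Omega$ linear over $S$.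

\emph{Step 1: $\Phi$ factors through $\overline C$.} Over $\overline{\mathcal O}$ we have $\varphi_3a_2=0$, so $\varphi_3^\delta(a_2v\otimes1)=0$ for $v\in C_2(S)$.

\emph{Step 2: $\Phi(\bar e)=v\,d\bar f$ with $v$ a unit.} Let $e_2=D(u')_{S_2}(\xi_0)\in C_3(S_2)$ and $f_2=\varphi_3(e_2)$. It vanishes in $S$, so $f_2\in\bar fS_2$. The map $u'$ lifts to $S_2/f_2$, so $\bar f\in f_2S_2$. Hence $f_2=v\bar f$ for a unit $v$ of $\overline{\mathcal O}$. Both $\delta$ and $s$ are $k$-linear, so both carry $\xi_0$ to $\xi_0\in D(\mathbb E)_k\otimes_kS'$; therefore $e_2\otimes_\delta1=D(u')_{S'}(\xi_0)=e\otimes1$. It follows that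
\[
(0,\Phi(e))=\varphi_3^\delta(e\otimes1)=\delta(f_2)=(0,\,v\,d\bar f+\bar f\,dv)=(0,\,v\,d\bar f).
\]

\emph{Step 3: $\Phi|_K$ is split injective.} It suffices to check injectivity modulo $\mathfrak m_S$. Let $S''=S'/\mathfrak m_SS'=k\oplus(\Omega\otimes k)$, and base change along $(S'\to S)\to(S''\to k)$. The composite $\overline{\mathcal O}\to S'\to S''$ is $a\mapsto(a(0),da(0))$; it identifies $S''$ with $\overline{\mathcal O}/\mathfrak m_{\overline{\mathcal O}}^2$, a quotient of $\mathcal O^\flat$. The composite $S\to S'\to S''$ factors through $k$, so the trivialization by $s$ becomes the constant one, in which the $\beta_{2,\nu}$ are constant. For $\nu\le t-1$ we have $\varphi_3(\beta_{2,\nu})=y_{2,\nu}$, so $\Phi\otimes k$ sends $\beta_{2,\nu}$ to $dy_{2,\nu}$. These $\beta_{2,\nu}$ form a basis of $K\otimes k=\ker\psi_3(x)$, and the $dy_{2,\nu}$ are linearly independent because the $y_{2,\nu}$ are among the $T_j$.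

\emph{Conclusion.} View $\mathfrak p$ as a prime of $S$ and of $\overline{\mathcal O}$. As $\mathfrak c\not\subset\mathfrak p$, Lemma~\ref{lem:ideal}(a) gives $\bar e\ne0$ in $\overline C\otimes\kappa(\mathfrak p)$, hence in $K\otimes\kappa(\mathfrak p)$. By Steps 2 and 3, $d\bar f\ne0$ in $\Omega\otimes\kappa(\mathfrak p)$, so $\partial\bar f/\partial T_j\notin\mathfrak p$ for some $j$. In particular $\bar f\ne0$. The derivation $\partial/\partial T_j$ extends to $\overline{\mathcal O}_{\mathfrak p}$ and maps $\mathfrak p^2\overline{\mathcal O}_{\mathfrak p}$ into $\mathfrak p\overline{\mathcal O}_{\mathfrak p}$, so $\bar f\notin\mathfrak p^2\overline{\mathcal O}_{\mathfrak p}$. Thus $\overline{\mathcal O}_{\mathfrak p}/\bar f=R_{\mathfrak p}/x_2$ is regular.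
\end{proof}

\begin{corollary}\label{cor:nonzero}
We have $\bar f\ne0$ in $\overline{\mathcal O}$ and $x_2\ne0$ in $R$.
\end{corollary}

\begin{proof}
If $\bar f=0$, then $R/x_2=\overline{\mathcal O}$ is a domain in which $x_1\ne0$. So $\mathfrak p=(x_2)$ is a prime not containing $\mathfrak q$, and Proposition~\ref{prop:regularlocus} gives $\bar f\ne0$, a contradiction. Hence $\dim R/x_2=n-1<\dim R$.
\end{proof}

\section{The special fiber at the points of $\Sigma$}\label{sec:fiber}

\begin{proof}[Proof of Theorem~\ref{thm:main}\textup{(4)}]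
Let $t=1$ and $x\in\Sigma$. Then $K=0$, so $\bar e=0$. By Lemma~\ref{lem:ideal}, $\mathfrak c=(x_1)$ and $x_1^q=0$ in $S$, that is, $x_2\mid x_1^q$ in the factorial ring $R$, where $x_1$ is prime. So $x_2=vx_1^j$ with $v$ a unit and $j\le q$, and $x_2\in\mathfrak m_R^q$ forces $j=q$. Thus $\varpi=vx_1^{q+1}x_3$. If $3\in Z$, then $x_1,x_3$ are among the parameters of Proposition~\ref{prop:inside}; take $X_1=x_1$, $X_2=vx_3$. If $3\notin Z$, then $x_3=1$; take $X_1=v'x_1$ with $v'^{\,q+1}=v$. Such $v'$ exists by Hensel's lemma, as $k$ is algebraically closed and $p\nmid q+1$.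
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}\textup{(5)}]
Let $t\ge2$ and $x\in\Sigma$. Suppose $\varpi=\prod X_i^{m_i}$ for a regular system of parameters of $R$. Since $x_2\mid\varpi$ and the $X_i$ are primes of a factorial ring, $x_2=v\prod X_i^{a_i}$ with $v$ a unit, and $x_2\in\mathfrak m_R^q$ gives $\sum a_i\ge q\ge3$.

Suppose some $a_i\ge2$. For $\mathfrak p=(X_i)$ the ring $R_{\mathfrak p}/x_2=R_{\mathfrak p}/X_i^{a_i}$ is not reduced, so $\mathfrak q\subset(X_i)$ by Proposition~\ref{prop:regularlocus}. This is impossible, as $\mathfrak q$ has height $t\ge2$.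

Otherwise $a_i=a_j=a_l=1$ for three distinct indices. For $\mathfrak p=(X_i,X_j)$ we have $0\ne x_2\in\mathfrak p^2R_{\mathfrak p}$, so $R_{\mathfrak p}/x_2$ is not regular and $\mathfrak q\subset(X_i,X_j)$. Both are primes, the first of height $\ge2$ and the second of height $2$, so they are equal. The same argument with $l$ in place of $j$ gives $\mathfrak q=(X_i,X_l)$. Then $X_j\in(X_i,X_l)$, which is absurd.

For the last assertion, $R/x_2$ is Cohen--Macaulay by Corollary~\ref{cor:nonzero}. If $R_{\mathfrak p}/x_2$ is not regular, then $\mathfrak p\supset\mathfrak q$, so $\dim R_{\mathfrak p}/x_2=\operatorname{ht}\mathfrak p-1\ge t-1$. By Serre's criteria $R/x_2$ is reduced, and normal if $t\ge3$; a normal local ring is a domain.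
\end{proof}

\begin{remark}
The two proofs separate at the height of $\mathfrak q$. For $t=1$ the inclusion $\mathfrak q\subset(X_i)$ is possible, and it is what happens, with $a_i=q$. The inequality $q\ge3$, from $p$ odd, provides the third index $l$; without it the argument would not exclude $x_2=X_iX_j$ with $\mathfrak q=(X_i,X_j)$ when $t=2$. For $r\ge5$ the failure is easy to picture: $x_2$ is a prime element in $\mathfrak m_R^q$, so $x_2=0$ is a single branch of the special fiber that is singular at $x$.
\end{remark}

\section{Points of $\Sigma$}\label{sec:nonempty}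

It remains to show $\Sigma\ne\emptyset$ for odd $r\le n$. Section~\ref{sec:regular} says what to look for: lattices $\Lambda_1'\subset\Lambda_2'\subset\Lambda_3'$ in $N(\mathbb Y)_0$ with $\mathsf V(\Lambda_2'^\perp)=\Lambda_2'$. The operation $L\mapsto\mathsf V(L^\perp)$ is duality for a hermitian form over $F$, so we need a self-dual lattice and then linear algebra over $\mathbb F_{q^2}$.

\subsection{The hermitian space}
Let $N'=N(\mathbb Y)$ with the form of $\lambda_{\mathbb Y}$. The operator $\tau=\mathsf V^{-1}\mathsf F$ is $\sigma^2$-linear of slope $0$ and preserves the grading; $\mathsf F=\mathsf V\tau$ and $\mathsf V^2=\varpi\tau^{-1}$. So $\mathcal V=(N_0')^{\tau=1}$ is an $F$-space of dimension $n$ with $\mathcal V\otimes_F\breve F=N_0'$. For $x,y\in\mathcal V$ put $\{x,y\}=\langle x,\mathsf Fy\rangle$. As $\mathsf Fy=\mathsf Vy$,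
\[
\{x,y\}=\langle x,\mathsf Vy\rangle=\sigma^{-1}\langle\mathsf Fx,y\rangle=-\sigma^{-1}\{y,x\}.
\]
Applying this twice shows that $\{x,y\}$ is fixed by $\sigma^2$, so lies in $F$. Choose $\delta_0\in O_F^\times$ with $\sigma\delta_0=-\delta_0$, a square root of a nonsquare unit of $O$. Then $h=\varpi^{-1}\delta_0\{\ ,\ \}$ satisfies $h(x,y)=\sigma h(y,x)$, is linear in $x$, and is nondegenerate because $\mathsf F\mathcal V$ spans $N_1'$. For a lattice $L\subset N_0'$ put
\[
L^\sharp=\mathsf V(L^\perp)=\{z\in N_0':\langle L,\mathsf Fz\rangle\subset\varpi W\}.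
\]
Let $L=L_0\otimes_{O_F}W$ with $L_0\subset\mathcal V$, let $(v_i)$ be a basis of $L_0$ and $(v_j^*)$ the basis of $\mathcal V$ with $h(v_i,v_j^*)=\delta_{ij}$. For $z=\sum z_jv_j^*$ we have $\langle v_i,\mathsf Fz\rangle=\varpi\delta_0^{-1}\sigma(z_i)$. So $L^\sharp$ is the $h$-dual of $L_0$ tensored with $W$, and $[L:L^\sharp]=-\operatorname{val}\det(h(v_i,v_j))$.

\begin{lemma}\label{lem:selfdual}
The space $(\mathcal V,h)$ contains a self-dual $O_F$-lattice.
\end{lemma}

\begin{proof}
For lattices $L,L'\subset N_0'$ we have $[L'^\sharp:L^\sharp]=[L'^\perp:L^\perp]=[L:L']$, so $[L:L^\sharp]=[L':L'^\sharp]+2[L:L']$, and the parity of $[L:L^\sharp]$ is that of $\operatorname{val}\det h$ for all $L$. Take $L=M(\mathbb Y)_1^\perp=M(\mathbb Y^\vee)_0$. Then $L^\sharp=\mathsf VM(\mathbb Y)_1\subset M(\mathbb Y)_0\subset L$. The first index is $1$. The second is $r$, since $[M_1^\perp:M_0]=[M_0^\perp:M_1]$ for $M=M(\mathbb Y)$ and the two add up to $2r$. So $\operatorname{val}\det h\equiv r+1$ is even.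

Diagonalize $h$ and rescale the basis vectors by powers of $\varpi$ so that the entries have valuation $0$ or $1$. Those of valuation $1$ are even in number; group them in twos. If $v,v'$ have entries $\varpi a,\varpi a'$ with $a,a'\in O^\times$, choose $z$ with $z\bar z=-a/a'$, which is possible because units are norms in an unramified extension. Then $v_1=v+zv'$ is isotropic. Choose $v_2$ in the plane with $h(v_1,v_2)=1$ and replace it by $v_2-\frac12h(v_2,v_2)v_1$; then $v_1,v_2$ have Gram matrix $\left(\begin{smallmatrix}0&1\\1&0\end{smallmatrix}\right)$. The sum of these rank-two lattices and of the lines with unit entries is self-dual.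
\end{proof}

\subsection{The lattices}
Let $\Lambda$ be self-dual and $\mathrm{red}\colon\Lambda\to\overline\Lambda=\Lambda/\varpi\Lambda$ the reduction, a nondegenerate hermitian space over $\mathbb F_{q^2}$ of dimension $n\ge r=2t-1$. This is where $r\le n$ is used. Since the norm $\mathbb F_{q^2}^\times\to\mathbb F_q^\times$ is onto, $\overline\Lambda$ has an orthonormal basis $(\omega_i)$, and for $\zeta\bar\zeta=-1$ the vectors $\omega_{2j-1}+\zeta\omega_{2j}$, $1\le j\le t-1$, span a totally isotropic subspace $I$ of dimension $t-1$. As $\dim I^\perp=n-t+1\ge t$, there is $v_0\in I^\perp\setminus I$; put $J=I+\langle v_0\rangle\subset I^\perp$. Define, after tensoring with $W$,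
\[
\Lambda_1'=\mathrm{red}^{-1}(I^\perp),\qquad\Lambda_2'=\Lambda,\qquad\Lambda_3'=\varpi^{-1}\mathrm{red}^{-1}(J).
\]
Then $\Lambda_1'\subset\Lambda_2'\subset\Lambda_3'$ with indices $t-1$ and $t$, so $[\Lambda_3':\Lambda_1']=r$, and $\varpi\Lambda_3'\subset\Lambda_1'$. Moreover $\Lambda_2'^\sharp=\Lambda_2'$, and $\Lambda_3'^\sharp=\mathrm{red}^{-1}(J^\perp)$ has index $t$ in $\Lambda_2'$ and index $1$ in $\Lambda_1'$. These lattices are $\tau$-stable. From $\langle\mathsf Fx,\mathsf Fy\rangle=\varpi\sigma\langle x,y\rangle$ and $\langle\mathsf Vx,\mathsf Vy\rangle=\varpi\sigma^{-1}\langle x,y\rangle$ we get $\langle\tau x,\tau y\rangle=\sigma^2\langle x,y\rangle$, so their duals in $N_1'$ are $\tau$-stable as well. On a $\tau$-stable lattice $\mathsf F$ and $\mathsf V$ have the same image, and $\mathsf V^2$ has the image of $\varpi$.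

Identify $N(\mathbb X)=N'\oplus N(\mathbb E)$ by $\alpha$, with $e=\varpi^{-1}\xi_0$ and $e^*=\varpi^{-1}\xi_1$ satisfying \eqref{eq:e}. Put
\[
M_Y=\Lambda_1'\oplus\Lambda_3'^\perp\subset N',\qquad M_X=(\Lambda_2'\oplus We)\oplus(\Lambda_2'^\perp\oplus\varpi We^*)\subset N(\mathbb X).
\]

\emph{$M_Y$ has signature $(1,n-1)$ and type $r$.} First, $\mathsf V\Lambda_3'^\perp=\Lambda_3'^\sharp\subset\Lambda_1'$ has colength $1$. Second, to compare $\mathsf V\Lambda_1'$ with $\Lambda_3'^\perp$ apply the bijection $\mathsf V$: we have $\mathsf V^2\Lambda_1'=\varpi\Lambda_1'\subset\varpi\Lambda_2'\subset\Lambda_3'^\sharp$, with $[\Lambda_3'^\sharp:\varpi\Lambda_1']=(n+t-1)-t=n-1$. So $\mathsf FM_Y=\mathsf VM_Y\subset M_Y$ with the required colengths. The dual lattice $\Lambda_3'\oplus\Lambda_1'^\perp$ contains $M_Y$ with quotient of length $r+r$, killed by $\varpi$ because $\varpi\Lambda_3'\subset\Lambda_1'$ and, dually, $\varpi\Lambda_1'^\perp\subset\Lambda_3'^\perp$.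

\emph{$M_X$ has signature $(1,n)$ and type $0$.} It is self-dual since $(We)^\perp=\varpi We^*$. Next, $\mathsf V(\Lambda_2'^\perp\oplus\varpi We^*)=\Lambda_2'\oplus\varpi We$ has colength $1$ in $\Lambda_2'\oplus We$. Also $\mathsf V(\Lambda_2'\oplus We)=\mathsf V\Lambda_2'\oplus\varpi We^*$, and applying $\mathsf V$ turns $\mathsf V\Lambda_2'$ and $\Lambda_2'^\perp$ into $\varpi\Lambda_2'\subset\Lambda_2'$; so the inclusion in $\Lambda_2'^\perp\oplus\varpi We^*$ holds with colength $n$. Stability under $\mathsf F$ holds on the $N'$-part by $\tau$-stability, and on the other part because $\mathsf F(We)=\varpi We^*$ and $\mathsf F(\varpi We^*)=\varpi We$.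

\emph{The isogeny.} We have $M_Y\oplus M(\mathbb E)=(\Lambda_1'\oplus\varpi We)\oplus(\Lambda_3'^\perp\oplus\varpi We^*)\subset M_X$, because $\Lambda_1'\subset\Lambda_2'\subset\Lambda_3'$.

Let $Y$ and $X$ be the hermitian modules over $k$ with these Dieudonn\'e modules. The tautological quasi-isogenies to $\mathbb Y$ and $\mathbb X$ preserve polarizations of equal degree, so they have height $0$. We obtain a point $x\in\widetilde{\mathcal N}_n^{[r]}(k)$ with $e\in M(X)_0$, and $x\in\Sigma$ by Lemma~\ref{lem:sigma}. This completes part (3) of Theorem~\ref{thm:main}. The final assertion follows: parts (2), (3), (4) answer the Problem positively for $r$ even and $r=1$, since $p\nmid q+1$, while for odd $r\ge3$ part (5) applies at a point of the nonempty set $\Sigma$. \qed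

\begin{thebibliography}{9}

\bibitem{ACZ}
Ahsendorf, Cheng, Zink, \emph{$\mathcal O$-displays and $\pi$-divisible formal $\mathcal O$-modules}, J. Algebra 457 (2016).

\bibitem{Faltings}
Faltings, \emph{Group schemes with strict $\mathcal O$-action}, Moscow Math. J. 2 (2002).

\bibitem{LRZ}
Chao Li, Michael Rapoport, Wei Zhang, \emph{Quasi-canonical AFL and Arithmetic Transfer conjectures at parahoric levels}, arXiv:2404.02214 (2024).

\end{thebibliography}
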